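\title{Uncrossing two pipes: a closure relation between Deodhar components of the Grassmannian}

\begin{abstract}
The Deodhar components of the real or complex Grassmannian are indexed by Go-diagrams, which can be drawn as pipe dreams. Let $D'$ be a Go-diagram in which two pipes $i<j$ cross at a white stone and later cross again, and let $D$ be obtained by replacing these two stones by $+$. We prove that the component of $D'$ lies in the closure of the component of $D$, provided that $D$ is a Go-diagram and that no pipe with label between $i$ and $j$ crosses $i$ twice or $j$ twice between the two stones. The proof takes place in the flag variety and works for any reduced word under a weaker condition. Each point of the component of $D'$ is the end of a chain of flags, and we perturb this chain by matrices that differ from the identity by a matrix of rank one.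
\end{abstract}

\section{The question and the result}\label{sec:intro}

Throughout, $\mathbb{F}$ is $\mathbb{R}$ or $\mathbb{C}$, $1\le d<n$, and closures are taken in the usual (Euclidean) topology. The Grassmannian $\mathrm{Gr}_{d,n}=\mathrm{Gr}_{d,n}(\mathbb{F})$ is partitioned into Deodhar components $\mathcal{D}_D$, indexed by the Go-diagrams of Talaska and Williams. These are certain fillings $D$ of Young diagrams by the symbols $+$, $\circ$, $\bullet$. Given such a decomposition, one wants to read off from two diagrams whether one component lies in the closure of the other. We treat one local move on diagrams, the removal of two stones at which the same two pipes cross. The problem comes from Singh's paper \cite{Singh}. We first recall the definitions.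

\subsection*{Words, fillings and strands}
We write $u\in S_n$ as the list $u(1)\cdots u(n)$ and call $u(q)$ the label at position $q$. Let $s_p$ be the transposition of $p$ and $p+1$. Then $us_p$ is obtained from $u$ by exchanging the labels at positions $p$ and $p+1$. The only property of the Bruhat order that we use is that $us_p>u$ if $u(p)<u(p+1)$ and $us_p<u$ otherwise; the number of inversions goes up by one in the first case and down by one in the second.

Let $\mathbf{w}=s_{p_1}\cdots s_{p_m}$ be a reduced word, that is, a shortest expression of its product. We call $1,\dots,m$ the \emph{boxes} of $\mathbf{w}$. A \emph{subexpression} is a sequence $v_1,\dots,v_m$ with $v_t\in\{1,s_{p_t}\}$, and its partial products are $u_0=1$, $u_t=v_1\cdots v_t$. It is recorded by a \emph{filling} $D$ of the boxes: box $t$ receives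
\[
+\ \text{ if } v_t=1,\qquad \circ\ \text{ if } v_t=s_{p_t},\ u_{t-1}<u_t,\qquad \bullet\ \text{ if } v_t=s_{p_t},\ u_{t-1}>u_t .
\]
The symbols $\circ$ and $\bullet$ are the white and black \emph{stones}. The set of boxes that carry stones determines the subexpression, hence the colors. The subexpression, or the filling, is \emph{distinguished} if $u_t\le u_{t-1}s_{p_t}$ for all $t$.

We think of the labels $1,\dots,n$ as \emph{strands}: after step $t$ the strand $u_t(q)$ is at position $q$. The strands \emph{at box $t$} are $u_{t-1}(p_t)$ and $u_{t-1}(p_t+1)$, listed in this order. They \emph{cross} at $t$ if $t$ is a stone, and they keep their positions if $t$ is $+$. A stone is white if its strands are in increasing order and black otherwise, and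
\begin{equation}\label{eq:dist}
D \text{ is distinguished}\iff\text{the strands at every $+$ box are in increasing order.}
\end{equation}

\subsection*{Components}
Let $G=GL_n(\mathbb{F})$ and let $B\subset G$ be the group of upper triangular matrices. Let $x_p(a)$, $y_p(a)$, $\dot s_p$ be the matrices that have the blocks
\[
\begin{pmatrix}1&a\\0&1\end{pmatrix},\qquad \begin{pmatrix}1&0\\a&1\end{pmatrix},\qquad \begin{pmatrix}0&-1\\1&0\end{pmatrix}
\]
in rows and columns $p,p+1$ and agree with the identity elsewhere. For a distinguished filling $D$, the Deodhar component $\mathcal{R}_D\subset G/B$ is, by Marsh and Rietsch \cite[Proposition~5.2]{MR}, the set of all $g_1\cdots g_mB$ with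
\begin{equation}\label{eq:MR}
g_t=\begin{cases}\dot s_{p_t} & \text{if } D(t)=\circ,\\ y_{p_t}(a),\ a\in\mathbb{F}^* & \text{if } D(t)=+,\\ x_{p_t}(a)\,\dot s_{p_t}^{-1},\ a\in\mathbb{F} & \text{if } D(t)=\bullet.\end{cases}
\end{equation}
So a $+$ carries a nonzero parameter, a black stone an arbitrary parameter, and a white stone none.

\subsection*{Go-diagrams and pipe dreams}
Let $\lambda$ be a Young diagram, in English notation, inside the rectangle with $d$ rows and $n-d$ columns. The box in row $x$ and column $y$ is labeled $s_p$ with $p=n-d+x-y$; everything below also holds for the opposite labeling $s_{n-p}$ (Lemma~\ref{lem:pipes}). Fix the Talaska--Williams reading order $\prec$ on the boxes of $\lambda$. We use only that it refines the partial order in which a box precedes every box weakly north and weakly west of it. The labels, read in the order $\prec$, form a reduced word $\mathbf{w}$ of the Grassmannian permutation $w_\lambda$, and we identify the boxes of $\lambda$ with the boxes of $\mathbf{w}$. A \emph{Go-diagram} of shape $\lambda$ is a distinguished filling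 $D$ of $\mathbf{w}$. Its Deodhar component $\mathcal{D}_D\subset\mathrm{Gr}_{d,n}$ is the image $\pi(\mathcal{R}_D)$ under the projection $\pi\colon G/B\to\mathrm{Gr}_{d,n}$ of Talaska and Williams. About $\pi$ we use only that it is continuous and the same for the two diagrams that we compare. The components $\mathcal{D}_D$, over all Go-diagrams of all shapes $\lambda$, partition $\mathrm{Gr}_{d,n}$.

Number the $n$ unit steps of the south-east boundary path of $\lambda$ by $1,\dots,n$, from the north-east corner of the rectangle to its south-west corner. The \emph{pipe dream} of a filling has a crossing in every stone box and a pair of elbows in every $+$ box. Pipe $q$ enters through step $q$ and travels north and west until it leaves the rectangle. It goes straight through a crossing; at elbows, a pipe that enters from the south exits west and a pipe that enters from the east exits north. Thus each pipe visits its boxes in increasing $\prec$-order. Stone boxes $b\prec b'$ form a \emph{crossing and uncrossing pair} of two pipes if these pipes cross at $b$ and at $b'$ and at no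 box strictly between them. Figure~\ref{fig:go} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) grid (3,3);
\foreach \x/\y in {0.5/0.5,2.5/1.5,2.5/2.5,1.5/2.5} \node at (\x,\y) {$+$};
\foreach \x/\y in {2.5/0.5,1.5/0.5,1.5/1.5} \draw (\x,\y) circle (0.2);
\foreach \x/\y in {0.5/1.5,0.5/2.5} \fill (\x,\y) circle (0.2);
\node at (1.17,0.17) {\scriptsize $c$}; \node at (0.17,2.17) {\scriptsize $c'$};
\node at (1.5,-0.8) {$D'$};
\begin{scope}[xshift=4.3cm]
\draw[gray!50] (0,0) grid (3,3);
\draw[very thick] (3.2,0.5)--(1,0.5) arc (270:180:0.5)--(0.5,3.2);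
\draw[very thick] (1.5,-0.2)--(1.5,2) arc (0:90:0.5)--(-0.2,2.5);
\draw[thick,dashed] (2.5,-0.2)--(2.5,1) arc (0:90:0.5)--(-0.2,1.5);
\draw (0.5,-0.2)--(0.5,0) arc (0:90:0.5)--(-0.2,0.5);
\draw (3.2,1.5)--(3,1.5) arc (270:180:0.5) arc (0:90:0.5) arc (270:180:0.5)--(1.5,3.2);
\draw (3.2,2.5)--(3,2.5) arc (270:180:0.5)--(2.5,3.2);
\foreach \x/\y/\z in {3.4/2.5/1,3.4/1.5/2,3.4/0.5/3,2.5/-0.42/4,1.5/-0.42/5,0.5/-0.42/6} \node at (\x,\y) {\small $\z$};
\end{scope}
\begin{scope}[xshift=8.9cm]
\draw (0,0) grid (3,3);
\foreach \x/\y in {0.5/0.5,1.5/0.5,2.5/1.5,0.5/2.5,1.5/2.5,2.5/2.5} \node at (\x,\y) {$+$};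
\foreach \x/\y in {2.5/0.5,0.5/1.5} \draw (\x,\y) circle (0.2);
\fill (1.5,1.5) circle (0.2);
\node at (1.5,-0.8) {$D$};
\end{scope}
\end{tikzpicture}
\caption{A Go-diagram $D'$ for $\mathrm{Gr}_{3,6}$, its pipe dream, and the Go-diagram $D$ obtained by replacing the stones at $c$ and $c'$ by $+$. Pipes $3$ and $5$ (thick) cross at $c$ and again at $c'$. Pipe $4$ (dashed) enters the region between them across pipe $5$ and leaves it across pipe $3$; the two stones where this happens have opposite colors in $D'$ and in $D$.}
\label{fig:go}
\end{figure}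

\begin{theorem}\label{thm:Gr}
Let $D'$ be a Go-diagram of shape $\lambda$, and let $c\prec c'$ be a crossing and uncrossing pair of pipes $i<j$ in $D'$ with $D'(c)=\circ$. Let $D$ be obtained from $D'$ by replacing the stones at $c$ and $c'$ by $+$ and recoloring the other stones. Assume:
\begin{itemize}
\item[(C1)] $D$ is a Go-diagram;
\item[(C2)] there is no $k$ with $i<k<j$ such that the pipes $k,i$ or the pipes $k,j$ form a crossing and uncrossing pair $b\prec b'$ in $D'$ with $c\prec b$ and $b'\prec c'$.
\end{itemize}
Then $\mathcal{D}_{D'}\subset\overline{\mathcal{D}_D}$.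
\end{theorem}

The problem in \cite{Singh} asks whether this inclusion holds under (C1) and (C2); the theorem says that it does. We deduce it from a statement about flags, for an arbitrary reduced word and under a weaker form of (C2).

\begin{theorem}\label{thm:flag}
Let $D'$ be a distinguished filling of a reduced word $\mathbf{w}$ in $S_n$. Let $c$ be a white stone of $D'$, let $i<j$ be the strands that cross at $c$, and let $c'>c$ be the next box at which $i$ and $j$ cross. Let $D$ be obtained from $D'$ by replacing the stones at $c$ and $c'$ by $+$ and recoloring the other stones. Assume: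
\begin{itemize}
\item[(C1)] $D$ is distinguished;
\item[(C2$'$)] for each $k$ with $i<k<j$, if $b_1<\dots<b_r$ are the boxes strictly between $c$ and $c'$ at which $k$ crosses $i$ or $j$ in $D'$, then $r$ is even, and for each $a\le r/2$ one of $b_{2a-1},b_{2a}$ is a crossing with $i$ and the other is a crossing with $j$.
\end{itemize}
Then $\mathcal{R}_{D'}\subset\overline{\mathcal{R}_D}$ in $G/B$.
\end{theorem}

\subsection*{What to expect}
For $n=2$ the point $y_1(a)B$ is the line spanned by $(1,a)$, which tends to the line $\dot s_1B$ spanned by $(0,1)$ as $a\to\infty$. So a white stone is a limit of a $+$ whose parameter tends to infinity, and one hopes to let the parameter at $c$ tend to infinity and to repair the damage at $c'$. A count supports this hope. The number of white stones minus the number of black stones is the number of inversions of the last partial product, and this permutation is the same for $D$ and $D'$ by \eqref{eq:uu} below. Since $D$ has two stones fewer, it has one white and one black stone fewer. The number of parameters in \eqref{eq:MR} is $m$ minus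 the number of white stones, so $D$ has exactly one parameter more than $D'$.

The difficulty comes from the strands $k$ with $i<k<j$. Where such a strand crosses $i$ or $j$ between $c$ and $c'$, the stone changes color, as in Figure~\ref{fig:go}, so the parameters of $D$ and $D'$ sit in different boxes. Each passage of $k$ through the region between $i$ and $j$ will give $D$ one free parameter, where $k$ enters, and one equation to satisfy, where $k$ leaves. Condition (C2$'$) says that $k$ traverses the region from one side to the other, and this is what lets the parameter solve the equation. Example~\ref{ex:bad} shows that Theorem~\ref{thm:flag} fails without it.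

Section~\ref{sec:comb} contains the combinatorics and the deduction of Theorem~\ref{thm:Gr} from Theorem~\ref{thm:flag}. Section~\ref{sec:gal} describes $\mathcal{R}_D$ by chains of flags, Section~\ref{sec:ex} carries out the construction by hand for $n=4$, and Sections~\ref{sec:model} and~\ref{sec:proof} give the proof.

\section{The region between two strands}\label{sec:comb}

\subsection*{Pipes are strands}

\begin{lemma}\label{lem:pipes}
With the labeling $s_p$, $p=n-d+x-y$, the strands at a box of $\lambda$ are the pipes that enter it from the east and from the south, in this order. With the opposite labeling $s_{n-p}$, if these pipes are $\alpha$ and $\beta$, then the strands are $n+1-\beta$ and $n+1-\alpha$, in this order.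
\end{lemma}

\begin{proof}
By the property of $\prec$, the boxes that remain after removing the first $t$ boxes form a Young diagram $\lambda_t$, and box $t+1$ is a south-east corner of $\lambda_t$. Number the steps of the boundary path of $\lambda_t$ from north-east to south-west, and say that a pipe is at position $q$ after step $t$ if it passes through step $q$ of this path. Let box $t+1$ be in row $x$ and column $y$. Before reaching its east edge the path makes $n-d-y$ steps west and $x-1$ steps south. So the east and south edges are steps $p$ and $p+1$ with $p=n-d+x-y$, and in the path of $\lambda_{t+1}$ steps $p$ and $p+1$ are the north and west edges of the box. Elbows join east to north and south to west, so they keep positions; a crossing exchanges positions $p$ and $p+1$. For $t=0$ pipe $q$ is at position $q$. By induction the pipe at position $q$ after step $t$ is $u_t(q)$, for the first labeling.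

Let $w_0(q)=n+1-q$. Since $s_{n-p}=w_0s_pw_0$, the partial products for the opposite labeling are $w_0u_tw_0$. Their labels at positions $n-p$, $n-p+1$ are $n+1-u_t(p+1)$, $n+1-u_t(p)$.
\end{proof}

In both cases the strands at a box are in increasing order exactly when the east pipe is smaller than the south pipe. So the colors and, by \eqref{eq:dist}, the set of Go-diagrams do not depend on the labeling. The relabeling $q\mapsto n+1-q$ sends the pair $i<j$ to $n+1-j<n+1-i$ and the labels between $i$ and $j$ to the labels between their images, and (C2) is symmetric in $i$ and $j$. Hence (C1) and (C2) hold for pipes if and only if they hold for strands.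

\subsection*{The partial products of $D$ and $D'$}
From now on $\mathbf{w}$, $D'$, $c<c'$, $i<j$ and $D$ are as in Theorem~\ref{thm:flag}, and (C1) is assumed. The partial products of $D$ and $D'$ are $u_t$ and $u'_t$. A strand $k$ is \emph{intermediate} if $i<k<j$.

Since $c$ is white, $i$ and $j$ stand in this order before $c$ and in the order $j,i$ after $c$. (This hypothesis is forced by (C1): $D$ and $D'$ agree before $c$, and $D(c)=+$.) They do not cross strictly between $c$ and $c'$. So for $c\le t<c'$ there are positions $l_t<r_t$ with $u'_t(l_t)=j$ and $u'_t(r_t)=i$; these positions are adjacent for $t=c$ and for $t=c'-1$, and $c'$ is a black stone of $D'$. Let $\sigma$ be the transposition of $i$ and $j$, so that $\sigma u$ is $u$ with the labels $i,j$ exchanged. Then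
\begin{equation}\label{eq:uu}
u_t=u'_t\quad(t<c \text{ or } t\ge c'),\qquad u_t=\sigma u'_t\quad(c\le t<c').
\end{equation}
Indeed $u_c=u_{c-1}=u'_{c-1}=\sigma u'_c$; the relation persists up to $c'-1$ because $D$ and $D'$ have the same stones strictly between $c$ and $c'$; and $u_{c'}=u_{c'-1}=\sigma u'_{c'-1}=u'_{c'-1}s_{p_{c'}}=u'_{c'}$.

For $c\le t<c'$ let $K_t$ be the set of intermediate strands whose position in $u'_t$ is strictly between $l_t$ and $r_t$. Then $K_c=K_{c'-1}=\emptyset$. We now determine how $K_t$ changes. Let $c<t<c'$. The strands of $D'$ at box $t$ are not $\{i,j\}$: they would be in decreasing order, hence would cross by \eqref{eq:dist}, before $c'$. Call $t$ \emph{special} if its strands in $D'$ are $\{k,i\}$ or $\{k,j\}$ with $k$ intermediate, and \emph{ordinary} otherwise.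

\begin{lemma}\label{lem:boxes}
Let $c<t<c'$. If $t$ is ordinary, then $K_t=K_{t-1}$ and $D(t)=D'(t)$. If $t$ is special, then it is a stone of one of the four kinds in Table~\ref{tab:special}; at an entry $k\notin K_{t-1}$ and $K_t=K_{t-1}\cup\{k\}$, and at an exit $k\in K_{t-1}$ and $K_t=K_{t-1}\setminus\{k\}$.
\end{lemma}

\begin{table}[ht]
\centering
\begin{tabular}{l|cc|cc}
 & strands in $D'$ & $D'(t)$ & strands in $D$ & $D(t)$\\ \hline
entry across $j$ & $(k,j)\to(j,k)$ & $\circ$ & $(k,i)\to(i,k)$ & $\bullet$\\
entry across $i$ & $(i,k)\to(k,i)$ & $\circ$ & $(j,k)\to(k,j)$ & $\bullet$\\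
exit across $i$ & $(k,i)\to(i,k)$ & $\bullet$ & $(k,j)\to(j,k)$ & $\circ$\\
exit across $j$ & $(j,k)\to(k,j)$ & $\bullet$ & $(i,k)\to(k,i)$ & $\circ$
\end{tabular}
\caption{The special boxes; $i<k<j$, and labels are listed in order of position.}
\label{tab:special}
\end{table}

\begin{proof}
An intermediate $k$ lies in $K_t$ exactly when it is to the right of $j$ and to the left of $i$, and a box changes only the relative order of its own two strands. This gives $K_t=K_{t-1}$ at an ordinary box. There, either neither strand is $i$ or $j$, or one is and the other lies outside the interval $[i,j]$; so applying $\sigma$ keeps the order of the two strands, and with it the color.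

Let $t$ be special. If it were $+$ in $D'$, its strands would be $(i,k)$ or $(k,j)$ by \eqref{eq:dist}. By \eqref{eq:uu} its strands in $D$ would be $(j,k)$ or $(k,i)$, in decreasing order at a $+$ box, against (C1). So $t$ is a stone, and the table lists the four possible ordered pairs. A strand $k$ adjacent to $j$ is to the left of $i$, because $j$ is to the left of $i$ and $k\ne i$. So when $k$ crosses $j$, it lies in $K$ exactly at the time when it is to the right of $j$. In the same way a strand adjacent to $i$ is to the right of $j$, and lies in $K$ exactly when it is to the left of $i$. No other strand changes its order relative to $i$ or $j$.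
\end{proof}

So each crossing $b_1<\dots<b_r$ of $k$ with $i$ or $j$ toggles the membership of $k$ in $K_t$. As $K_c=K_{c'-1}=\emptyset$, the number $r$ is always even, the $b_{2a-1}$ are entries, the $b_{2a}$ are exits, and $k\in K_t$ exactly when $b_{2a-1}\le t<b_{2a}$ for some $a$. Such an interval is a \emph{visit} of $k$. Condition (C2$'$) says that every visit is either of \emph{type $j\to i$} (entry across $j$, exit across $i$) or of \emph{type $i\to j$} (entry across $i$, exit across $j$).

\begin{lemma}\label{lem:C2}
Condition \textup{(C2)}, for strands, implies \textup{(C2$'$)}.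
\end{lemma}

\begin{proof}
If $k$ crossed $i$ twice strictly between $c$ and $c'$, two consecutive such crossings would be a crossing and uncrossing pair excluded by (C2); the same holds for $j$. So $k$ crosses each of $i,j$ at most once there. Since $r$ is even, $k$ crosses neither, or each exactly once.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Gr} from Theorem~\ref{thm:flag}]
By Lemma~\ref{lem:pipes} and the paragraph after it, the hypotheses hold for strands. By Lemma~\ref{lem:C2} and Theorem~\ref{thm:flag}, $\mathcal{R}_{D'}\subset\overline{\mathcal{R}_D}$. Since $\pi$ is continuous, $\mathcal{D}_{D'}=\pi(\mathcal{R}_{D'})\subset\pi(\overline{\mathcal{R}_D})\subset\overline{\pi(\mathcal{R}_D)}=\overline{\mathcal{D}_D}$.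
\end{proof}

\section{Components as ends of galleries}\label{sec:gal}

To show that a flag lies in $\mathcal{R}_D$ we do not want to solve for the parameters in \eqref{eq:MR}, some of which will tend to infinity. We replace \eqref{eq:MR} by a description in terms of subspaces.

Let $e_a$ be the standard basis vectors, $E_{ab}=e_ae_b^T$ the matrix units, and $\mathbb{F}^S=\operatorname{span}(e_a:a\in S)$ for $S\subset\{1,\dots,n\}$. The coset $gB$ is identified with the flag $V=(V_1\subset\dots\subset V_n)$, where $V_q$ is spanned by the first $q$ columns of $g$. For $u\in S_n$ put $u[q]=\{u(1),\dots,u(q)\}$, and let $\dot u$ denote a matrix with $\dot ue_a=\pm e_{u(a)}$ for all $a$. Then $g\dot uB$ is the flag with $V_q=g\mathbb{F}^{u[q]}$, and $\dot uE_{ab}\dot u^{-1}=\pm E_{u(a),u(b)}$.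

\subsection*{Position}
The \emph{leading index} of a nonzero vector is the smallest index of a nonzero coordinate. For a subspace $U$ let $L(U)$ be the set of leading indices of its nonzero vectors. If $U$ has a basis with distinct leading indices, these form $L(U)$; such a basis exists by Gaussian elimination, so $|L(U)|=\dim U$. For a flag $V$ the sets $L(V_q)$ increase with $q$, so there is a unique $u\in S_n$ with $L(V_q)=u[q]$ for all $q$. We call $u$ the \emph{position} of $V$. Let $N^-$ be the group of lower triangular matrices with $1$ on the diagonal. It preserves leading indices, so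
\begin{equation}\label{eq:pos}
nV \text{ has the same position as } V \text{ for } n\in N^-,\qquad\text{and } n\dot uB \text{ has position } u.
\end{equation}
(The flags of position $u$ form the piece $N^-\dot uB/B$ of the decomposition $G=\bigsqcup_uN^-\dot uB$.)

\subsection*{Adjacency}
Two flags are \emph{$p$-adjacent} if their subspaces agree in every dimension $q\neq p$ and differ in dimension $p$. Left multiplication by $G$ preserves adjacency. The flags $p$-adjacent to $gB$ have $V_p=g(\mathbb{F}^{\{1,\dots,p-1\}}+\langle e_{p+1}+ae_p\rangle)$ with $a\in\mathbb{F}$, so they are the flags $gx_p(a)\dot s_pB$. Each factor $g_t$ in \eqref{eq:MR} is a $2\times2$ block in rows and columns $p_t,p_t+1$ with nonzero lower left entry, so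
\begin{equation}\label{eq:adj}
gB \text{ and } gg_tB \text{ are $p_t$-adjacent for every } g\in G.
\end{equation}

The next two lemmas hold for any distinguished filling; we use the first for both $D$ and $D'$, the second for $D$.

\begin{lemma}\label{lem:factor}
Let $g_1,\dots,g_m$ be as in \eqref{eq:MR}. There are representatives $\dot u_t$, with $\dot u_0=1$, such that
\[
\dot u_{t-1}g_t=\nu_t\dot u_t,\qquad \nu_t=1+z_tE_{\beta\alpha}\in N^-,
\]
where $\alpha<\beta$ are the strands at box $t$, and $z_t=0$ at a white stone, $z_t=\pm a$ otherwise, $a$ being the parameter of $g_t$. Hence $g_1\cdots g_t=n_t\dot u_t$ with $n_t=\nu_1\cdots\nu_t\in N^-$.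
\end{lemma}

\begin{proof}
Let $u=u_{t-1}$, $p=p_t$. At a white stone take $\dot u_t=\dot u\dot s_p$. At a $+$ take $\dot u_t=\dot u$; then $\nu_t=\dot uy_p(a)\dot u^{-1}=1\pm aE_{u(p+1),u(p)}$, and $u(p)<u(p+1)$ by \eqref{eq:dist}. At a black stone take $\dot u_t=\dot u\dot s_p^{-1}$; then $\nu_t=\dot ux_p(a)\dot u^{-1}=1\pm aE_{u(p),u(p+1)}$ with $u(p)>u(p+1)$. The last assertion follows by induction on $t$.
\end{proof}

A \emph{$D$-gallery} is a sequence of flags $V^{(0)}=B,V^{(1)},\dots,V^{(m)}$ such that, for all $t$, the flags $V^{(t-1)}$ and $V^{(t)}$ are $p_t$-adjacent and $V^{(t)}$ has position $u_t$. By \eqref{eq:adj}, Lemma~\ref{lem:factor} and \eqref{eq:pos}, the flags $g_1\cdots g_tB$ form a $D$-gallery. The converse is our criterion for membership in $\mathcal{R}_D$.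

\begin{lemma}\label{lem:gallery}
The last flag $V^{(m)}$ of a $D$-gallery lies in $\mathcal{R}_D$.
\end{lemma}

\begin{proof}
We show by induction that $V^{(t)}=g_1\cdots g_tB$ with factors as in \eqref{eq:MR}. Let $g=g_1\cdots g_{t-1}=n\dot u$ with $n\in N^-$, $u=u_{t-1}$, and let $p=p_t$. Then $V^{(t)}=gx_p(a)\dot s_pB$ for some $a\in\mathbb{F}$.

Suppose $u(p)<u(p+1)$. For $a=0$ the flag is $n\dot u\dot s_pB$, of position $us_p$. For $a\ne0$ we have $x_p(a)\dot s_pB=y_p(1/a)B$, since the first columns $(a,1)$ and $(1,1/a)$ of the blocks are proportional; and $gy_p(1/a)B=n\nu\dot uB$ with $\nu\in N^-$ as in the previous proof, of position $u$. So if $t$ is white, then $u_t=us_p$ forces $V^{(t)}=g\dot s_pB$, and if $t$ is $+$, then $u_t=u$ forces $V^{(t)}=gy_p(1/a)B$ with $a\ne0$.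

Suppose $u(p)>u(p+1)$. Then $t$ is black by \eqref{eq:dist}, and $V^{(t)}=gx_p(a)\dot s_p^{-1}B$ because $\dot s_p^{\,2}$ is diagonal.
\end{proof}

The proof shows how much freedom a gallery has: at a black stone the next flag is any adjacent flag, at a $+$ one adjacent flag is excluded, and at a white stone the next flag is forced. By Table~\ref{tab:special}, a $D$-gallery is free at an entry and forced at an exit, while a $D'$-gallery is forced at an entry and free at an exit.

\section{Two examples with four strands}\label{sec:ex}

The plan of the proof is to fix a point $x'\in\mathcal{R}_{D'}$ with its $D'$-gallery $V'^{(t)}=n'_t\dot u'_tB$, and to build $D$-galleries $V^{(t)}$, depending on a small $\delta\in\mathbb{F}^*$, that tend to it as $\delta\to0$. In both examples $D'=\circ\circ\circ+\bullet\,\bullet$, $D=\circ+\bullet+\circ\,+$, $c=2$, $c'=6$; only the reduced word differs. We write $(v_1,v_2,v_3)$ for the flag with $V_q=\langle v_1,\dots,v_q\rangle$.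

\begin{example}[a visit that traverses]\label{ex:good}
Let $\mathbf{w}=s_1s_2s_1s_3s_2s_1$. The partial products are in the table below. Here $i=1$, $j=3$, and $k=2$ enters across $j$ at box $3$ and exits across $i$ at box $5$. By Lemma~\ref{lem:factor}, $\nu_4=1+z_4E_{41}$, $\nu_5=1+z_5E_{21}$, $\nu_6=1+z_6E_{31}$ with $z_4\ne0$. Put $f=e_1+z_5e_2+z_4e_4$ and $\tilde e_3=e_3-\delta z_4e_4$.
\[
\begin{array}{c|c|cl|cl}
t&p_t&u'_t&V'^{(t)}&u_t&V^{(t)}\\ \hline
1&1&2134&(e_2,e_1,e_3)&2134&(e_2,e_1,e_3)\\
2&2&2314&(e_2,e_3,e_1)&2134&(e_2,\ e_3+\delta e_1,\ e_1)\\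
3&1&3214&(e_3,e_2,e_1)&1234&(e_3+\delta e_1+\lambda e_2,\ e_2,\ e_1)\\
4&3&3214&(e_3,e_2,e_1+z_4e_4)&1234&(e_3+\delta e_1+\lambda e_2,\ e_2,\ e_1+z_4e_4)\\
5&2&3124&(e_3,f,e_2)&1324&(e_3+\delta e_1+\lambda e_2,\ \tilde e_3,\ e_2)\\
6&1&1324&(f+z_6e_3,e_3,e_2)&1324&(f+z_6\tilde e_3,\ \tilde e_3,\ e_2)
\end{array}
\]
At $t=2$ we tilt $e_3$ to $e_3+\delta e_1$, which changes $L(V_2)$ from $\{2,3\}$ to $\{1,2\}$. At the entry $t=3$ the line $V_1$ may be any line of $V_2$ other than $\langle e_2\rangle$; this is the free parameter $\lambda$. At $t=4$ we add the same third vector as in the $D'$-gallery. The new $V_3$ contains $e_1+z_4e_4$, $e_2$ and $\tilde e_3=(e_3+\delta e_1)-\delta(e_1+z_4e_4)$, so $L(V_3)=\{1,2,3\}$. At the exit $t=5$ we need $L(V_2)=\{1,3\}$, and the only line in $V_3$ with leading index $3$ is $\langle\tilde e_3\rangle$. Therefore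
\[
V^{(5)}_2=\langle e_3+\delta e_1+\lambda e_2,\ \tilde e_3\rangle=\langle e_1+(\lambda/\delta)e_2+z_4e_4,\ \tilde e_3\rangle .
\]
This tends to $V'^{(5)}_2=\langle f,e_3\rangle$ only if $\lambda/\delta\to z_5$. So we take $\lambda=\delta z_5$: the choice at the entry has to anticipate the parameter of $D'$ at the exit. Now $V_1^{(5)}=\langle\delta f+\tilde e_3\rangle$, which differs from $V_1^{(6)}$ when $\delta z_6\ne1$. By Lemma~\ref{lem:gallery}, $V^{(6)}=(1-\delta z_4E_{43})x'$ lies in $\mathcal{R}_D$, and it tends to $x'=V'^{(6)}$.
\end{example}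

\begin{example}[a visit that turns back]\label{ex:bad}
Let $\mathbf{w}=s_2s_3s_2s_1s_2s_3$, a reduced word of $4321$. The partial products are $1324$, $1342$, $1432$, $1432$, $1342$, $1324$ for $D'$ and $1324$, $1324$, $1234$, $1234$, $1324$, $1324$ for $D$, so both fillings are distinguished. Here $i=2$, $j=4$, and $k=3$ crosses $j$ at boxes $3$ and $5$, so (C2$'$) fails. A point of $\mathcal{R}_D$ is $gB$ with $g=\dot s_2\,y_3(a_2)\,x_2(a_3)\dot s_2^{-1}\,y_1(a_4)\,\dot s_2\,y_3(a_6)$. The factors, applied from the right, send $e_2$ to $e_2,e_3,e_3,e_2,e_2,e_2,e_3$. So $e_3\in V_2$ on $\mathcal{R}_D$, and this is a closed condition. By Lemma~\ref{lem:factor} the points of $\mathcal{R}_{D'}$ are $(e_1+z_4e_4,\ e_3+z_5e_4,\ e_2+z_6e_4)$, and $e_3\in V_2$ only if $z_5=0$. Hence $\mathcal{R}_{D'}\not\subset\overline{\mathcal{R}_D}$. This word contains $s_2s_3s_2$ and does not come from a Young diagram, so the example concerns Theorem~\ref{thm:flag} only.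
\end{example}

\section{Rank-one perturbations of coordinate flags}\label{sec:model}

For $c\le t<c'$ we need a flag close to $n'_t\dot u'_tB$ but of position $\sigma u'_t$. After removing $n'_t\in N^-$, we need a matrix $M$ close to $1$ such that $M\dot u'_tB$ has position $\sigma u'_t$. At $t=c$ the matrix $1+\delta E_{ij}$ does this. Passing a box conjugates $M$ by $\nu_t$, and conjugation preserves the form $1+\varepsilon\xi\eta^T$. Example~\ref{ex:good} has $M=1+\delta(e_1+z_5e_2)e_3^T$ during the visit. This suggests allowing $\xi$ and $\eta$ to have coordinates indexed by the strands currently between $j$ and $i$.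

For $c\le t<c'$, a \emph{$t$-datum} is a triple $(\varepsilon,\xi,\eta)$ with
\[
\varepsilon\in\mathbb{F}^*,\qquad \xi\in e_i+\mathbb{F}^{K_t},\qquad \eta\in e_j+\mathbb{F}^{K_t},\qquad 1+\varepsilon\,\eta^T\xi\ne0 .
\]
Its \emph{matrix} is $M=1+\varepsilon\xi\eta^T$. It has $\det M=1+\varepsilon\eta^T\xi\neq0$ and $Me_a=e_a+\varepsilon\eta_a\xi$. We use repeatedly that an invertible matrix $1+\varepsilon\xi\eta^T$ fixes $\mathbb{F}^S$ pointwise if $\eta_a=0$ for all $a\in S$, and maps $\mathbb{F}^S$ onto itself if $\xi\in\mathbb{F}^S$. For $\nu=1+zE_{\beta\alpha}$ with $\alpha\neq\beta$ we have $\nu^{-1}=1-zE_{\beta\alpha}$ and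
\begin{equation}\label{eq:conj}
\nu^{-1}M\nu=1+\varepsilon(\nu^{-1}\xi)(\nu^T\eta)^T=1+\varepsilon(\xi-z\xi_\alpha e_\beta)(\eta+z\eta_\beta e_\alpha)^T .
\end{equation}

\begin{lemma}\label{lem:position}
If $M$ is the matrix of a $t$-datum, then $M\dot u'_tB$ has position $u_t=\sigma u'_t$.
\end{lemma}

\begin{proof}
Let $S=u'_t[q]$ and $V_q=M\mathbb{F}^S$; note $u_t[q]=\sigma S$. If $q<l_t$, then $S$ is disjoint from $K_t\cup\{i,j\}$, so $V_q=\mathbb{F}^S$ and $\sigma S=S$. If $q\ge r_t$, then $S\supset K_t\cup\{i,j\}$, so again $V_q=\mathbb{F}^S$ and $\sigma S=S$. If $l_t\le q<r_t$, then $j\in S$, $i\notin S$, and $V_q$ has the basis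
\begin{itemize}
\item $Me_a=e_a$ for $a\in S\setminus(K_t\cup\{j\})$, of leading index $a$;
\item $Me_j=e_j+\varepsilon\xi$, of leading index $i$, since $\varepsilon\xi_i\neq0$ and the other indices exceed $i$;
\item $Me_k-\eta_kMe_j=e_k-\eta_ke_j$ for $k\in S\cap K_t$, of leading index $k$, since $k<j$.
\end{itemize}
The leading indices are distinct and form $(S\setminus\{j\})\cup\{i\}=\sigma S$.
\end{proof}

At an ordinary box $D$ and $D'$ have the same symbol, and we apply the factor of the $D'$-gallery to the perturbed flag. By \eqref{eq:conj} the vectors $\xi,\eta$ may then acquire coordinates outside $K_t\cup\{i,j\}$. The next lemma shows that such a coordinate lies outside $[i,j]$, on the side that allows it to be split off as a factor in $N^-$ close to $1$.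

\begin{lemma}[ordinary boxes]\label{lem:ordinary}
Let $c<t<c'$ be ordinary with strands $\alpha<\beta$ in $D'$, let $\nu=1+zE_{\beta\alpha}$ with $z\in\mathbb{F}$, and let $M$ be the matrix of a $(t-1)$-datum $(\varepsilon,\xi,\eta)$. Then $\nu^{-1}M\nu=U\widetilde M$, where $U\in N^-$ and $\widetilde M$ is the matrix of a $t$-datum $(\varepsilon,\tilde\xi,\tilde\eta)$, as follows.
\begin{enumerate}
\item If $\alpha,\beta\in K_t$: $U=1$, $\tilde\xi=\xi-z\xi_\alpha e_\beta$, $\tilde\eta=\eta+z\eta_\beta e_\alpha$.
\item If $\alpha\in K_t\cup\{i\}$ and $\beta>j$: $U=1-\tau e_\beta\eta^T$ with $\tau=\varepsilon z\xi_\alpha/(1+\varepsilon\eta^T\xi)$, and $\tilde\xi=\xi$, $\tilde\eta=\eta$.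
\item If $\beta\in K_t\cup\{j\}$ and $\alpha<i$: $U=1+\varepsilon z\eta_\beta\,\xi e_\alpha^T$, and $\tilde\xi=\xi$, $\tilde\eta=\eta$.
\item Otherwise: $U=1$, $\tilde\xi=\xi$, $\tilde\eta=\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $K=K_t=K_{t-1}$ (Lemma~\ref{lem:boxes}); a $(t-1)$-datum is the same as a $t$-datum. Cases 1, 2, 3 exclude each other.

In case 1, $\tilde\xi$ and $\tilde\eta$ have the required form, $\widetilde M=\nu^{-1}M\nu$ by \eqref{eq:conj}, and $\det\widetilde M=\det M\ne0$.

In case 2, $\eta_\beta=0$, and
\[
(1-\tau e_\beta\eta^T)(1+\varepsilon\xi\eta^T)=1+\varepsilon\xi\eta^T-\tau(1+\varepsilon\eta^T\xi)e_\beta\eta^T=1+\varepsilon(\xi-z\xi_\alpha e_\beta)\eta^T,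
\]
which is \eqref{eq:conj}. The matrix $e_\beta\eta^T$ is strictly lower triangular because $\eta$ is supported on indices $\le j<\beta$.

In case 3, $\xi_\alpha=0$, so $e_\alpha^T\xi=0$ and
\[
(1+\varepsilon z\eta_\beta\,\xi e_\alpha^T)(1+\varepsilon\xi\eta^T)=1+\varepsilon\xi\eta^T+\varepsilon z\eta_\beta\,\xi e_\alpha^T=1+\varepsilon\xi(\eta+z\eta_\beta e_\alpha)^T,
\]
which is \eqref{eq:conj}. The matrix $\xi e_\alpha^T$ is strictly lower triangular because $\xi$ is supported on indices $\ge i>\alpha$.

For case 4 we show that $\alpha\in K\cup\{i\}$ implies case 1 or 2, and $\beta\in K\cup\{j\}$ implies case 1 or 3; then in case 4 we have $\xi_\alpha=\eta_\beta=0$ and $\nu^{-1}M\nu=M$. An intermediate strand adjacent to a member of $K$ has position in $[l_{t-1},r_{t-1}]$ and is not $i$ or $j$, so it belongs to $K$. If $\alpha=i$, then $\beta\ne j$ and $\beta$ is not intermediate since $t$ is ordinary, so $\beta>j$. If $\alpha\in K$, then $\beta\ne j$ since $t$ is ordinary, and $\beta>\alpha>i$; so $\beta>j$, or $\beta$ is intermediate and hence in $K$. If $\beta=j$, then $\alpha\neq i$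 and $\alpha$ is not intermediate, so $\alpha<i$. If $\beta\in K$, then $\alpha\ne i$ and $\alpha<\beta<j$; so $\alpha<i$, or $\alpha$ is intermediate and hence in $K$.
\end{proof}

At a special box the factor of the $D'$-gallery is of the wrong type for $D$, so we name the next flag directly and verify adjacency. An entry across $j$ creates a free coordinate in $\xi$, an entry across $i$ a free coordinate in $\eta$. An exit across $i$ imposes an equation on $\xi$, an exit across $j$ an equation on $\eta$.

\begin{lemma}[special boxes]\label{lem:special}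
Let $c<t<c'$ be special with intermediate strand $k$, let $p=p_t$, and let $M$ be the matrix of a $(t-1)$-datum $(\varepsilon,\xi,\eta)$. Let $\mu,z\in\mathbb{F}$, and put $\xi^0=\xi-\xi_ke_k$, $\eta^0=\eta-\eta_ke_k$. In each case below the given triple is a $t$-datum, and if $M_t$ is its matrix, then $M\dot u'_{t-1}B$ and $\nu M_t\dot u'_tB$ are $p$-adjacent.
\begin{enumerate}
\item Entry across $j$: $\nu=1$, triple $(\varepsilon,\ \xi+\mu e_k,\ \eta)$.
\item Entry across $i$: $\nu=1$, triple $(\varepsilon,\ \xi,\ \eta+\mu e_k)$.
\item Exit across $i$: $\nu=1+zE_{ki}$, triple $(\varepsilon,\xi^0,\eta^0)$, provided that $\xi_k=z$ and $1+\varepsilon(\eta^0)^T\xi^0\neq0$.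
\item Exit across $j$: $\nu=1+zE_{jk}$, triple $(\varepsilon',\xi^0,\eta^0)$ with $\varepsilon'=\varepsilon/(1-\varepsilon z\xi_k)$, provided that $\eta_k=-z$ and $\varepsilon z\xi_k\ne1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $K=K_{t-1}$. The vectors have the required supports by Lemma~\ref{lem:boxes}. We have $\det M_t=\det M$ in cases 1 and 2, because $k\notin K$ gives $\xi_k=\eta_k=0$; $\det M_t\ne0$ is assumed in case 3 and follows from \eqref{eq:case4} in case 4. By Lemma~\ref{lem:position} and \eqref{eq:pos}, the two flags have positions $u_{t-1}$ and $u_t$, which differ since $t$ is a stone of $D$. So the flags are distinct, and it remains to show that they agree in each dimension $q\ne p$.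

Let $S=u'_{t-1}[q]=u'_t[q]$. It contains neither strand at box $t$ if $q<p$ and both if $q>p$, so $\nu\mathbb{F}^S=\mathbb{F}^S$. With $\widetilde M=\nu^{-1}M\nu$, the equality $M\mathbb{F}^S=\nu M_t\mathbb{F}^S$ is therefore equivalent to
\[
\widetilde M\,\mathbb{F}^S=M_t\,\mathbb{F}^S .
\]

\emph{Case 1.} Before the box, positions $p,p+1$ carry $k,j$. For $q<p$, $S$ is disjoint from $K\cup\{j\}$, so $M$ and $M_t$ fix $\mathbb{F}^S$ pointwise. For $q>p$, $k\in S$. Since $\eta_k=0$, we have $Me_k=e_k$, hence $M_t=M(1+\varepsilon\mu e_k\eta^T)$; the second factor has determinant $1$ and maps $\mathbb{F}^S$ onto itself.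

\emph{Case 2.} Positions $p,p+1$ carry $i,k$. For $q<p$, $k\notin S$, so $M_t-M=\varepsilon\mu\xi e_k^T$ vanishes on $\mathbb{F}^S$. For $q>p$, $S\supset K\cup\{i\}$, so $M$ and $M_t$ map $\mathbb{F}^S$ onto itself.

\emph{Case 3.} Positions $p,p+1$ carry $k,i$. By \eqref{eq:conj} with $\alpha=i$, $\beta=k$, $\xi_i=1$, $\xi_k=z$,
\[
\widetilde M=1+\varepsilon\xi^0(\eta+z\eta_ke_i)^T,\qquad \widetilde M-M_t=\varepsilon\eta_k\,\xi^0(e_k+ze_i)^T .
\]
For $q<p$, $i,k\notin S$, so $\widetilde M$ and $M_t$ agree on $\mathbb{F}^S$. For $q>p$, $S\supset K\cup\{i\}$, so both map $\mathbb{F}^S$ onto itself.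

\emph{Case 4.} Positions $p,p+1$ carry $j,k$. By \eqref{eq:conj} with $\alpha=k$, $\beta=j$, $\eta_j=1$, $\eta_k=-z$,
\[
\widetilde M=1+\varepsilon\bigl(\xi^0+\xi_k(e_k-ze_j)\bigr)(\eta^0)^T .
\]
For $q<p$, $S$ is disjoint from $K\cup\{j\}$, so $\widetilde M$ and $M_t$ fix $\mathbb{F}^S$ pointwise. For $q>p$ we split off the term $\xi_k(e_k-ze_j)$ on the right, at the price of changing $\varepsilon$. Since $\eta^0_j=1$ and $\eta^0_k=0$, we have $M_t(e_k-ze_j)=e_k-ze_j-z\varepsilon'\xi^0$, and so
\begin{equation}\label{eq:case4}
\begin{aligned}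
&M_t\bigl(1+\varepsilon\xi_k(e_k-ze_j)(\eta^0)^T\bigr)\\
&\qquad=1+\varepsilon'(1-\varepsilon z\xi_k)\,\xi^0(\eta^0)^T+\varepsilon\xi_k(e_k-ze_j)(\eta^0)^T=\widetilde M .
\end{aligned}
\end{equation}
As $\det\widetilde M=\det M\neq0$, this gives $\det M_t\ne0$. The second factor on the left has determinant $1-\varepsilon z\xi_k\ne0$ and maps $\mathbb{F}^S$ onto itself because $j,k\in S$.
\end{proof}

\section{Proof of Theorem~\ref{thm:flag}}\label{sec:proof}

Fix $x'=g'_1\cdots g'_mB\in\mathcal{R}_{D'}$. Let $\nu_t=1+z_tE_{\beta\alpha}$, $n'_t=\nu_1\cdots\nu_t$ and $\dot u'_t$ be given by Lemma~\ref{lem:factor} for $D'$, and let $V'^{(t)}=n'_t\dot u'_tB$ be the $D'$-gallery that ends at $x'$.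

\subsection*{The vectors $\xi$ and $\eta$}
In Lemmas~\ref{lem:ordinary} and~\ref{lem:special} the evolution of $\xi$ and $\eta$ does not involve $\varepsilon$, so it can be fixed first. Attach a constant $\mu\in\mathbb{F}$ to each visit. Define $\xi^{(t)}\in e_i+\mathbb{F}^{K_t}$ and $\eta^{(t)}\in e_j+\mathbb{F}^{K_t}$ for $c\le t<c'$ by $\xi^{(c)}=e_i$, $\eta^{(c)}=e_j$ and the following rules, in which coordinates that are not mentioned do not change.
\begin{itemize}
\item Ordinary box with strands $\alpha<\beta$ in $K_t$: $\xi^{(t)}_\beta=\xi^{(t-1)}_\beta-z_t\xi^{(t-1)}_\alpha$ and $\eta^{(t)}_\alpha=\eta^{(t-1)}_\alpha+z_t\eta^{(t-1)}_\beta$. Other ordinary boxes: no change.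
\item Entry of $k$ across $j$: $\xi^{(t)}_k=\mu$, $\eta^{(t)}_k=0$. Entry across $i$: $\xi^{(t)}_k=0$, $\eta^{(t)}_k=\mu$.
\item Exit of $k$: $\xi^{(t)}_k=\eta^{(t)}_k=0$.
\end{itemize}
Strands that visit at the same time interact through the first rule, so the equations at the exits form a coupled system. It is triangular.

\begin{lemma}\label{lem:constants}
Assume \textup{(C2$'$)}. The constants $\mu$ can be chosen so that $\xi^{(t-1)}_k=z_t$ at each exit $t$ of a strand $k$ across $i$, and $\eta^{(t-1)}_k=-z_t$ at each exit $t$ of a strand $k$ across $j$.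
\end{lemma}

\begin{proof}
By (C2$'$), exits across $i$ end the visits of type $j\to i$, and exits across $j$ end the visits of type $i\to j$. The rules for $\xi$ involve only the constants of visits of type $j\to i$, and the rules for $\eta$ only those of type $i\to j$, so the two sets of equations are independent.

Treat the intermediate strands $k$ in increasing order. Suppose that the constants of the visits of type $j\to i$ of all strands $\alpha<k$ are chosen and that they determine $\xi_\alpha^{(t)}$ for all $t$ and all intermediate $\alpha<k$. Consider a visit of $k$ with entry $b$ and exit $b'$. For $b<t<b'$ the coordinate $\xi_k$ changes only by terms $-z_t\xi^{(t-1)}_\alpha$ with $\alpha\in K_t$, $\alpha<k$, so $\xi_k^{(b'-1)}=\xi_k^{(b)}+\kappa$ with $\kappa$ already determined. If the visit is of type $j\to i$, then $\xi_k^{(b)}=\mu$ and we take $\mu=z_{b'}-\kappa$. If it is of type $i\to j$, then $\xi_k^{(b)}=0$ and nothing is required of $\xi_k$. In both cases $\xi_k^{(t)}$ is determined during the visit, and it is $0$ outside visits.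

For $\eta$, treat the strands in decreasing order. During a visit, $\eta_k$ changes only by terms $z_t\eta^{(t-1)}_\beta$ with $\beta\in K_t$, $\beta>k$, whose sum $\kappa'$ is already determined. For a visit of type $i\to j$ take $\mu=-z_{b'}-\kappa'$; in a visit of type $j\to i$, $\eta_k$ starts from $0$ and nothing is required of it.
\end{proof}

This is the only place where (C2$'$) is used. In a visit that enters and exits across $j$, the constant $\mu$ sits in $\xi_k$ while the equation concerns $\eta_k$, which starts from $0$; the equation then restricts the point $x'$. In Example~\ref{ex:bad} it reads $z_5=0$.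

Fix the constants as in the lemma. The vectors $\xi^{(t)},\eta^{(t)}$ now depend only on the chosen factors $g'_1,\dots,g'_m$.

\subsection*{The perturbed gallery}
Put $\gamma_c=0$; for $c<t<c'$ put $\gamma_t=\gamma_{t-1}+z_t\xi_k^{(t-1)}$ if $t$ is an exit of $k$ across $j$, and $\gamma_t=\gamma_{t-1}$ otherwise. For $\delta\in\mathbb{F}^*$ let
\[
\varepsilon_t=\frac{\delta}{1-\gamma_t\delta},\qquad M_t=1+\varepsilon_t\,\xi^{(t)}(\eta^{(t)})^T\qquad(c\le t<c').
\]
Take $|\delta|$ so small that the finitely many numbers $1-\gamma_t\delta$, $1+\varepsilon_t(\eta^{(t)})^T\xi^{(t)}$ and $1-\varepsilon_{c'-1}z_{c'}$ are nonzero; each tends to $1$ as $\delta\to0$. Then $(\varepsilon_t,\xi^{(t)},\eta^{(t)})$ is a $t$-datum, and $\varepsilon_t\to0$ as $\delta\to0$. At an exit across $j$,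
\begin{equation}\label{eq:eps}
1-\varepsilon_{t-1}z_t\xi^{(t-1)}_k=\frac{1-\gamma_t\delta}{1-\gamma_{t-1}\delta}\neq0,\qquad \varepsilon_t=\frac{\varepsilon_{t-1}}{1-\varepsilon_{t-1}z_t\xi^{(t-1)}_k},
\end{equation}
and $\varepsilon_t=\varepsilon_{t-1}$ at all other boxes.

At an ordinary box $t$, Lemma~\ref{lem:ordinary} with $z=z_t$ gives $\nu_t^{-1}M_{t-1}\nu_t=U_tM_t$ with $U_t\in N^-$, since the first rule above is the rule of that lemma. The formulas for $U$ show $U_t\to1$ as $\delta\to0$. Define $h_c=1$, $h_t=h_{t-1}n'_tU_t(n'_t)^{-1}$ at ordinary boxes, $h_t=h_{t-1}$ at special boxes, and $h=h_{c'-1}$. Then $h_t\in N^-$ and $h_t\to1$ as $\delta\to0$, because $n'_t$ does not depend on $\delta$. Finally let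
\[
V^{(t)}=\begin{cases}V'^{(t)} & \text{for } t<c,\\ h_t\,n'_t\,M_t\,\dot u'_tB & \text{for } c\le t<c',\\ h\,V'^{(t)} & \text{for } t\ge c'.\end{cases}
\]
We claim that this is a $D$-gallery.

\emph{Positions.} For $t<c$ and $t\ge c'$ the position is $u'_t=u_t$ by \eqref{eq:pos} and \eqref{eq:uu}. For $c\le t<c'$ it is $u_t$ by Lemma~\ref{lem:position}, \eqref{eq:pos} and $h_tn'_t\in N^-$.

\emph{Adjacency for $t<c$ and $t>c'$} is inherited from the $D'$-gallery.

\emph{Adjacency at $t=c$.} Let $p=p_c$. Here $n'_c=n'_{c-1}$ since $c$ is white in $D'$, and $M_c=1+\delta E_{ij}$. Removing $n'_c$, we compare $\dot u'_{c-1}B$ with $M_c\dot u'_cB$. For $q\neq p$ the set $u'_{c-1}[q]=u'_c[q]$ contains neither or both of $i,j$, so $M_c$ preserves the coordinate subspace. In dimension $p$, with $S=u'_c[p-1]$, the subspaces are $\mathbb{F}^S+\langle e_i\rangle$ and $\mathbb{F}^S+\langle e_j+\delta e_i\rangle$, which differ since $i,j\notin S$.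

\emph{Adjacency at an ordinary box.} Using $\dot u'_{t-1}g'_t=\nu_t\dot u'_t$ and $n'_t=n'_{t-1}\nu_t$,
\[
h_{t-1}n'_{t-1}M_{t-1}\dot u'_{t-1}\,g'_tB=h_{t-1}n'_t(\nu_t^{-1}M_{t-1}\nu_t)\dot u'_tB=h_{t-1}n'_tU_tM_t\dot u'_tB=V^{(t)} .
\]
So $V^{(t-1)}=gB$ and $V^{(t)}=gg'_tB$ with $g=h_{t-1}n'_{t-1}M_{t-1}\dot u'_{t-1}$, and \eqref{eq:adj} applies.

\emph{Adjacency at a special box.} Removing $h_{t-1}n'_{t-1}$, we compare $M_{t-1}\dot u'_{t-1}B$ with $\nu_tM_t\dot u'_tB$. By Table~\ref{tab:special}, $\nu_t=1$ at an entry, $\nu_t=1+z_tE_{ki}$ at an exit across $i$, and $\nu_t=1+z_tE_{jk}$ at an exit across $j$. So Lemma~\ref{lem:special} applies with $z=z_t$ and $\mu$ the constant of the visit: its new triple is $(\varepsilon_t,\xi^{(t)},\eta^{(t)})$ by the rules and \eqref{eq:eps}, and its provisos hold by Lemma~\ref{lem:constants}, the choice of $\delta$ and \eqref{eq:eps}.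

\emph{Adjacency at $t=c'$.} Let $p=p_{c'}$, $\varepsilon=\varepsilon_{c'-1}$, $z=z_{c'}$. Since $K_{c'-1}=\emptyset$, we have $M_{c'-1}=1+\varepsilon E_{ij}$. The strands of $D'$ at $c'$ are $(j,i)$, so $\nu_{c'}=1+zE_{ji}$. Removing $hn'_{c'-1}$, we compare $(1+\varepsilon E_{ij})\dot u'_{c'-1}B$ with $(1+zE_{ji})\dot u'_{c'}B$. For $q\ne p$ the set $u'_{c'-1}[q]=u'_{c'}[q]$ contains neither or both of $i,j$, so both matrices preserve the coordinate subspace. In dimension $p$, with $S=u'_{c'}[p-1]$, the subspaces are $\mathbb{F}^S+\langle e_j+\varepsilon e_i\rangle$ and $\mathbb{F}^S+\langle e_i+ze_j\rangle$, which differ because $\varepsilon z\ne1$.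

\subsection*{Conclusion}
By (C1) and Lemma~\ref{lem:gallery}, $V^{(m)}=hx'$ lies in $\mathcal{R}_D$ for all small $\delta\ne0$. Since $h\to1$ as $\delta\to0$ and $G$ acts continuously on $G/B$, $hx'\to x'$. Hence $x'\in\overline{\mathcal{R}_D}$, and as $x'\in\mathcal{R}_{D'}$ was arbitrary, $\mathcal{R}_{D'}\subset\overline{\mathcal{R}_D}$. This proves Theorem~\ref{thm:flag}, and with it Theorem~\ref{thm:Gr}. \qed

\begin{thebibliography}{9}

\bibitem{MR}
Marsh and Rietsch, \emph{Parametrizations of flag varieties}.

\bibitem{Singh}
Kartik Singh, \emph{Parametrizing the Grassmannian using pipe dreams}, arXiv:2511.07627 (2025).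

\end{thebibliography}
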